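\title{Stability of topological complexity for unordered configuration spaces of graphs}

\begin{abstract}
Let $\Gamma$ be a finite connected graph with $m\ge 1$ essential vertices, of which $t$ are trivalent. We prove that the sequential topological complexity $\mathrm{tc}_r$ of the unordered configuration space of $k$ points in $\Gamma$ equals its maximal possible value $rm$ for all $k\ge 2m+\lceil t/r\rceil$, with no hypothesis on the trivalent vertices. Hence $\mathrm{tc}_r$ is eventually constant in $k$ for every finite connected graph with an edge. The proof records the traffic through each essential vertex as a word in a free group and compares conjugacy classes of such words.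
\end{abstract}

\section{Introduction}

For a space $X$ and an integer $r\ge2$, consider the evaluation map
\[
X^{[0,1]}\to X^r,\qquad \gamma\mapsto\Bigl(\gamma(0),\gamma\bigl(\tfrac1{r-1}\bigr),\gamma\bigl(\tfrac2{r-1}\bigr),\dots,\gamma(1)\Bigr).
\]
A continuous section over an open set $U\subseteq X^r$ is a rule that assigns to each $(x_1,\dots,x_r)\in U$, continuously, a path visiting $x_1,\dots,x_r$ in this order. The (reduced) \emph{sequential topological complexity} $\mathrm{tc}_r(X)$ is the least $n$ such that $X^r$ is covered by $n+1$ open sets, each admitting such a section. For $r=2$ this is Farber's topological complexity. We use two facts: $\mathrm{tc}_r$ is a homotopy invariant, so it vanishes on contractible spaces, and $\mathrm{tc}_r(S^1)=r-1$ (Rudyak).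

Let $\Gamma$ be a finite connected graph, regarded as a $1$-dimensional CW complex. The ordered and unordered configuration spaces of $k\geq 1$ particles in $\Gamma$ are
\[
F_k(\Gamma)=\{(x_1,\dots,x_k)\in\Gamma^k: x_i\ne x_j\text{ for }i\ne j\},\qquad B_k(\Gamma)=F_k(\Gamma)/\Sigma_k .
\]
A point of $B_k(\Gamma)$ is a $k$-element subset of $\Gamma$, and a path in $B_k(\Gamma)$ is a collision-free motion of $k$ identical particles. The \emph{valence} of a vertex is the number of half-edges at it, so a loop counts twice. A vertex is \emph{essential} if its valence is at least $3$ and \emph{trivalent} if its valence is $3$; a vertex $v$ is \emph{separating} if $\Gamma\setminus\{v\}$ is disconnected and \emph{non-separating} otherwise. Throughout, $m=m(\Gamma)$ is the number of essential vertices and $t$ is the number of trivalent vertices.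

How does $\mathrm{tc}_r(B_k(\Gamma))$ depend on $k$? On an interval or a circle the particles cannot pass each other, and the value does not depend on $k$ at all: it is $0$ for the interval and $r-1$ for the circle (Lemma~\ref{lem:m0}). When $m\ge1$, the space $B_k(\Gamma)$ has the homotopy type of a complex of dimension at most $m$, one dimension for a particle passing through each essential vertex, and therefore $\mathrm{tc}_r(B_k(\Gamma))\le rm$ for every $k$ (Proposition~\ref{prop:upper}). The sequence is bounded, and one would guess that it reaches the bound and stays there once there are enough particles to keep all essential vertices busy independently. We say that \emph{stability holds} for $\Gamma$ and $r$ in the unordered setting if $\mathrm{tc}_r(B_k(\Gamma))$ is constant for $k\ge k_0$, for some $k_0$; the ordered setting is defined with $F_k(\Gamma)$ instead. Two results are known.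
\begin{enumerate}
\item[(i)] If $m\ge2$ and $r\ge2$, then $\mathrm{tc}_r(F_k(\Gamma))=rm$ for all $k\ge 2m$.
\item[(ii)] If $m\ge2$ and every trivalent vertex is separating, then $\mathrm{tc}_r(B_k(\Gamma))=rm$ for all $k\ge 2m+t$.
\end{enumerate}
Statement (i) does not pass formally through the covering $F_k(\Gamma)\to B_k(\Gamma)$: a path between unordered configurations lifts, but the lift may end at a permutation of the ordered configuration one wanted to reach. The following question is posed in \cite{Knudsen}.

\begin{quote}
\emph{Does stability hold in the unordered setting, for every $r\geq2$, for graphs with non-separating trivalent vertices?}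
\end{quote}

The answer is yes, and the stable value is the maximal one.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a finite connected graph with $m\ge1$ and let $r\ge2$. Then
\[
\mathrm{tc}_r(B_k(\Gamma))=rm\qquad\text{for all }k\ge 2m+\lceil t/r\rceil .
\]
\end{theorem}

A graph with a trivalent vertex has $m\geq 1$, so the theorem covers every graph in the question. Its range improves the bound $2m+t$ in (ii); we do not claim that the range is optimal for every graph. For $d\geq 3$, let $S_d$ be the star with one center and $d$ arms.

\begin{theorem}\label{thm:more}
Let $r\geq 2$.
\begin{enumerate}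
\item[(1)] With $\Gamma$ and $k$ as in Theorem~\ref{thm:main}, $\mathrm{tc}_r(Y)=rm$ for every connected finite-sheeted cover $Y\to B_k(\Gamma)$. In particular, this holds for every path component of $F_k(\Gamma)/H$, for every subgroup $H\le\Sigma_k$.
\item[(2)] Stability holds in the unordered setting for every finite connected graph other than a point. The stable value is $rm$, except for $\Gamma\cong S^1$, where it is $r-1$.
\item[(3)] For $d\ge3$, $\mathrm{tc}_r(B_k(S_d))=r$ if and only if $k\ge 2m+\lceil t/r\rceil$, that is, $k\ge2$ for $d\ge4$ and $k\ge3$ for $d=3$.
\end{enumerate}
\end{theorem}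

The one-point graph is left out of (2) because $B_k$ is empty for $k\ge2$.

The work lies in the lower bound. Section~\ref{sec:bounds} reduces it to finding $r$ maps from the $m$-torus to $B_k(\Gamma)$ that have no nonzero loops in common up to free homotopy. Such tori are built from one loop of configurations near each essential vertex. Section~\ref{sec:moves} shows why a non-separating trivalent vertex defeats the first choice of loops. Section~\ref{sec:invariant} constructs, for each essential vertex $v$, a map from $B_k(\Gamma)$ to a graph that depends only on the particles near $v$; it turns the comparison of loops into a comparison of cyclic words, for which the global shape of $\Gamma$ plays no role.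

\section{Configuration spaces of graphs}\label{sec:graphs}

If $m\ge1$, we erase every vertex of valence $2$ by merging its two edges. This changes neither the space $\Gamma$ nor the essential vertices and their valences, so from now on every vertex of such a graph is essential or a leaf.

\begin{lemma}\label{lem:connected}
If $\Gamma$ has an edge, then $B_k(\Gamma)$ is path connected and locally path connected.
\end{lemma}

\begin{proof}
The space $F_k(\Gamma)$ is open in $\Gamma^k$, hence locally path connected, and the finite group $\Sigma_k$ acts freely on it, so $F_k(\Gamma)\to B_k(\Gamma)$ is a covering map and $B_k(\Gamma)$ is locally path connected.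

Give each edge length $1$, use the path metric, and fix an open edge $J$. Given a configuration not contained in $J$, slide the particles in $J$ toward the middle of $J$, and choose among the particles outside $J$ one, $p$, at minimal distance from $J$. Every point other than $p$ of a shortest path from $p$ to the closure of $J$ lies outside $J$ and is strictly closer to $J$ than $p$, so it carries no particle. Move $p$ along this path and a little further into $J$. After at most $k$ steps all particles lie in $J\cong(0,1)$, and $B_k(J)\cong\{0<y_1<\dots<y_k<1\}$ is convex.
\end{proof}

Particles in the interior of an edge keep their order, so up to homotopy only their number matters. The following theorem makes this precise.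

\begin{theorem}[{{\fontencoding{T1}\selectfont\'Swi\k{a}tkowski} \cite{Swi}}]\label{thm:swi}
If $m\ge1$, then $B_k(\Gamma)$ deformation retracts onto a finite cubical complex of dimension at most $m$. A cell is given by the following data: each edge $e$ carries a number $n_e\ge0$ of particles, and each essential vertex is either empty, or occupied, or has one particle moving along one of its half-edges. The total number of particles is $k$, and the dimension of the cell is the number of moving particles.
\end{theorem}

\begin{example}\label{ex:stars}
For the star $S_d$ the complex is a graph, connected by Lemma~\ref{lem:connected}. There are $\binom{n+d-1}{d-1}$ ways to distribute $n$ particles among $d$ arms. So there are $\binom{k+d-1}{d-1}$ vertices with the center empty, $\binom{k+d-2}{d-1}$ vertices with the center occupied, and $d\binom{k+d-2}{d-1}$ edges. A connected finite graph of Euler characteristic $\chi$ is homotopy equivalent to a wedge of $1-\chi$ circles.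
\begin{itemize}
\item For $d=3$, $k=2$ there are $6+3$ vertices and $9$ edges, so $\chi=0$ and $B_2(S_3)\simeq S^1$ (Figure~\ref{fig:hexagon}).
\item For $d=3$, $k=3$ there are $10+6$ vertices and $18$ edges, and for $d=4$, $k=2$ there are $10+4$ vertices and $16$ edges. In both cases $\chi=-2$, so $B_3(S_3)$ and $B_2(S_4)$ are homotopy equivalent to a wedge of three circles.
\end{itemize}
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node (a) at (90:1.6) {$011$};
\node (b) at (30:1.6) {$001^*$};
\node (c) at (-30:1.6) {$101$};
\node (d) at (-90:1.6) {$100^*$};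
\node (e) at (-150:1.6) {$110$};
\node (f) at (150:1.6) {$010^*$};
\node (g) at (30:3.2) {$002$};
\node (h) at (-90:3.0) {$200$};
\node (i) at (150:3.2) {$020$};
\foreach \p/\q/\arm in {a/b/2,b/c/1,c/d/3,d/e/2,e/f/1,f/a/3,b/g/3,d/h/1,f/i/2}
  \draw (\p) -- node[fill=white,inner sep=1.5pt] {\scriptsize $\arm$} (\q);
\end{tikzpicture}
\caption{The graph onto which $B_2(S_3)$ retracts. A vertex $n_1n_2n_3$ has $n_i$ particles on arm $i$ of the star, and an asterisk means that the center is occupied. On an edge labeled $i$, one particle moves along arm $i$ between the center and the rest of the arm.}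
\label{fig:hexagon}
\end{figure}

A connected graph with $m=0$ has all valences at most $2$, so it is a point, an interval or a circle.

\begin{lemma}\label{lem:m0}
For all $k\geq1$, $B_k([0,1])$ is contractible and $B_k(S^1)\simeq S^1$.
\end{lemma}

\begin{proof}
The space $B_k([0,1])\cong\{0\le y_1<\dots<y_k\le1\}$ is convex. For $S^1=\mathbb R/\mathbb Z$, let $W=\{y\in\mathbb R^k: y_1<\dots<y_k<y_1+1\}$, a convex set, and let $g(y)=(y_2,\dots,y_k,y_1+1)$. Reduction modulo $1$ is a surjective local homeomorphism $W\to B_k(S^1)$. A point of $W$ over a configuration $x$ is determined by the choice of $y_1$ in the preimage of $x$ in $\mathbb R$, and $g$ replaces $y_1$ by the next point of this preimage. Hence $B_k(S^1)\cong W/\langle g\rangle$. Put $\sigma(y)=y_1+\dots+y_k$ and define $L\colon\mathbb R\to W$ by $L(s)_i=\frac1k\bigl(s+i-\frac{k+1}2\bigr)$. Then $\sigma(gy)=\sigma(y)+1$, $L(s+1)=gL(s)$ and $\sigma(L(s))=s$. Since $g$ is affine, the straight-line homotopy from $y$ to $L(\sigma(y))$ commutes with $g$. It descends to a deformation retraction of $B_k(S^1)$ onto $L(\mathbb R)/\langle g\rangle\cong\mathbb R/\mathbb Z$, the circle of evenly spaced configurations.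
\end{proof}

\section{Upper and lower bounds for $\mathrm{tc}_r$}\label{sec:bounds}

\subsection*{The dimension bound}
We recall a textbook fact about the Lusternik--Schnirelmann category: a connected CW complex of dimension $n$ is covered by $n+1$ open sets whose inclusions are null-homotopic.

\begin{lemma}\label{lem:dim}
If $X$ is homotopy equivalent to a connected finite CW complex $K$ of dimension at most $n$, then $\mathrm{tc}_r(X)\le rn$.
\end{lemma}

\begin{proof}
The product $K^r$ is a connected finite CW complex of dimension at most $rn$, so it suffices to find a section over any open $U\subseteq K^r$ whose inclusion is null-homotopic. Since $K^r$ is path connected, there is a homotopy $(H_1,\dots,H_r)\colon U\times[0,1]\to K^r$ from the inclusion to a constant of the form $(x_0,\dots,x_0)$. For $u=(u_1,\dots,u_r)\in U$, let $s(u)$ be the path that on $[\frac{i-1}{r-1},\frac{i}{r-1}]$ runs along $H_i(u,\cdot)$ from $u_i$ to $x_0$ and then backward along $H_{i+1}(u,\cdot)$ to $u_{i+1}$. Then $s$ is a continuous section over $U$.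
\end{proof}

\begin{proposition}\label{prop:upper}
Let $m\ge1$ and $k\geq 1$, and let $p\colon Y\to B_k(\Gamma)$ be a connected finite-sheeted cover, for instance the identity. Then $\mathrm{tc}_r(Y)\le rm$.
\end{proposition}

\begin{proof}
Let $K\subseteq B_k(\Gamma)$ be the complex of Theorem~\ref{thm:swi}. The deformation retraction onto $K$ lifts to a deformation retraction of $Y$ onto $p^{-1}(K)$, which is connected because $Y$ is, and is a finite complex of dimension at most $m$ because it is a finite cover of $K$. Apply Lemma~\ref{lem:dim}.
\end{proof}

This is where $m\ge1$ enters: for the circle $m=0$, while $\mathrm{tc}_r(B_k(S^1))=r-1>0$.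

\subsection*{A lower bound from tori}
A section over $U\subseteq X^r$ is in particular a homotopy between any two of the coordinate projections $U\to X$. So a loop in $U$ has coordinate loops that are freely homotopic in $X$. If we test $X^r$ with a product of tori in which no nonzero class has this property, each $U$ pulls back to a set that carries no first homology of the torus, and many such sets are needed to cover it.

Write $T^n=\mathbb R^n/\mathbb Z^n$; $T^0$ is a point. For $\varphi\colon T^n\to X$ and $c\in\mathbb Z^n$, let $\varphi(c)$ denote the loop $s\mapsto\varphi(sc)$, $s\in\mathbb R/\mathbb Z$. Every loop in $T^n$ is freely homotopic to $s\mapsto sc$, where $c\in\mathbb Z^n=H_1(T^n)$ is its homology class. Call maps $\varphi_i\colon T^{n_i}\to X$, $1\le i\le r$, \emph{independent} if the only $(c_1,\dots,c_r)\in\prod_i\mathbb Z^{n_i}$ for which the loops $\varphi_1(c_1),\dots,\varphi_r(c_r)$ are pairwise freely homotopic in $X$ is $c_1=\dots=c_r=0$.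

\begin{lemma}\label{lem:tori}
Let $X$ be path connected. If $\varphi_i\colon T^{n_i}\to X$, $1\le i\le r$, are independent, then $\mathrm{tc}_r(X)\ge n_1+\dots+n_r$.
\end{lemma}

\begin{proof}
Let $T=T^{n_1}\times\dots\times T^{n_r}$, a torus of dimension $M=n_1+\dots+n_r$, with projections $\mathrm{pr}_i$, and let $\varphi=\varphi_1\times\dots\times\varphi_r\colon T\to X^r$. Suppose $X^r$ is covered by open sets $V_0,\dots,V_n$ with sections $s_0,\dots,s_n$, and put $U_j=\varphi^{-1}(V_j)$.

Fix $j$. The map $U_j\times[0,1]\to X$, $(u,\tau)\mapsto s_j(\varphi(u))(\tau)$, equals $\varphi_i\circ\mathrm{pr}_i$ at $\tau=\frac{i-1}{r-1}$. So the maps $\varphi_i\circ\mathrm{pr}_i|_{U_j}$, $1\le i\le r$, are homotopic to each other. If $\lambda$ is a loop in $U_j$ with class $(c_1,\dots,c_r)\in H_1(T)$, then the loops $\varphi_i\circ\mathrm{pr}_i\circ\lambda$ are pairwise freely homotopic, and the $i$-th one is freely homotopic to $\varphi_i(c_i)$. By independence, all $c_i$ vanish. Since $H_1(U_j)$ is generated by loops, $H_1(U_j)\to H_1(T)$ is zero, and since $H^1(-;\mathbb Q)=\mathrm{Hom}(H_1(-),\mathbb Q)$, the restriction $H^1(T;\mathbb Q)\to H^1(U_j;\mathbb Q)$ is zero. By the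 exact sequence of the pair, every class in $H^1(T;\mathbb Q)$ lifts to $H^1(T,U_j;\mathbb Q)$.

Given $\xi_0,\dots,\xi_n\in H^1(T;\mathbb Q)$, lift $\xi_j$ to $H^1(T,U_j;\mathbb Q)$. As the $U_j$ are open, the relative cup product of the lifts is defined and lies in $H^{n+1}(T,\bigcup_jU_j;\mathbb Q)=H^{n+1}(T,T;\mathbb Q)=0$. It maps to $\xi_0\cdots\xi_n$, so every product of $n+1$ classes of degree one vanishes. But $H^*(T;\mathbb Q)$ is an exterior algebra on $M$ classes of degree one, in which a product of distinct generators is nonzero. Hence $n+1>M$.
\end{proof}

Recall that in a path-connected space two loops are freely homotopic if and only if they determine the same conjugacy class in the fundamental group.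

\begin{example}\label{ex:wedge}
Let $X$ be a wedge of at least two circles, with two of the free generators of $\pi_1(X)$ called $x$ and $y$. Let $\varphi_1\colon S^1\to X$ represent $x$ and let $\varphi_2=\dots=\varphi_r$ represent $y$. If $x^{c_1}$ is conjugate to $y^{c_i}$, abelianizing gives $c_1=c_i=0$. So the maps are independent, and Lemmas~\ref{lem:dim} and~\ref{lem:tori} give $\mathrm{tc}_r(X)=r$. The $r$ loops need not be pairwise different: two loops without conjugate nonzero powers suffice, for every $r\geq 2$.

For $X=S^1$, no maps $\varphi_1,\dots,\varphi_r\colon S^1\to S^1$ are independent. If some degree $\deg\varphi_i$ is $0$, take $c_i=1$ and the other $c_l=0$; otherwise take $c_i=D/\deg\varphi_i$ with $D$ the product of the degrees. Taking $n_1=0$ and $\varphi_2=\dots=\varphi_r=\mathrm{id}$ gives independent maps and the bound $r-1$, which is the true value.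
\end{example}

With Example~\ref{ex:stars} this gives $\mathrm{tc}_r(B_2(S_4))=\mathrm{tc}_r(B_3(S_3))=r$, while two particles on $S_3$ do not provide two suitable loops. This is the plan for a general graph in miniature: find two loops of configurations near each essential vertex, using two particles when the valence is at least $4$ and a third particle when it is $3$, and multiply the loops at different vertices to form $m$-tori. The difficulty is that independence has to be checked in $B_k(\Gamma)$, where particles can leave the neighborhood of a vertex and return along another arm.

\section{Loops at an essential vertex}\label{sec:moves}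

Identify each edge of $\Gamma$ with $[0,1]$. Let $v$ be an essential vertex of valence $d=d(v)$. The \emph{arms} at $v$ are the $d$ closed initial or terminal thirds of edges that contain $v$, numbered $1,\dots,d$; a loop at $v$ contributes two arms. Parametrize each arm by $[0,1]$ with $0$ at $v$. Let $S_v$ be the union of the arms at $v$, and let $S_v^\circ\subset S_v$ be the set of points of parameter less than $1$. The stars $S_v$ are pairwise disjoint and miss the open middle thirds of the edges.

For $\mathbf n=(n_1,\dots,n_d)$, let $A(\mathbf n)$ be the space of configurations in $S_v^\circ\setminus\{v\}$ with $n_i$ particles on arm $i$; we call $\mathbf n$ the \emph{occupancy}. Listing the parameters on each arm in increasing order identifies $A(\mathbf n)$ with a convex set. If $n_j\ge1$ and $i\ne j$, the \emph{move} $j\to i$ takes the particle of arm $j$ closest to $v$ monotonically to $v$ and then into arm $i$, stopping closer to $v$ than all particles already there; the other particles stay fixed. If a sequence of moves $j_1\to i_1,\dots,j_l\to i_l$, each starting where the previous one ended, returns to the initial occupancy $\mathbf n$, we close it up by a path in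 $A(\mathbf n)$ and obtain a loop in $B_n(S_v^\circ)$, $n=\sum n_i$. By convexity, positions and speeds can be interpolated, so the free homotopy class of the loop depends only on $\mathbf n$ and on the sequence of moves. The reverse of a move $j\to i$ is a move $i\to j$, so a consecutive pair $j\to i$, $i\to j$ can be deleted from the sequence.

The basic loop, $\alpha_v$, uses two particles and arms $1,2,3$. It starts with $n_2=n_3=1$ and consists of the moves
\[
2\to1,\quad 3\to1,\quad 1\to2,\quad 1\to3,
\]
so that $(n_1,n_2,n_3)$ runs through $(0,1,1)$, $(1,0,1)$, $(2,0,0)$, $(1,1,0)$, $(0,1,1)$. The two particles are parked on arm $1$ and leave it in the opposite order, so they are exchanged. In Figure~\ref{fig:hexagon}, $\alpha_v$ goes once around the hexagon, with a detour to $200$ and back.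

At a trivalent vertex we need a second loop. The first idea is to keep $\alpha_v$ and vary the position of a third, stationary particle. Perform $\alpha_v$ in the half-size star $S'_v$ of points of parameter at most $\frac12$, and for $p\in\Gamma\setminus S'_v$ write $\alpha_v\sqcup p$ for the loop in $B_3(\Gamma)$ obtained by adding a stationary particle at $p$. One may hope that $\alpha_v\sqcup p_1$ and $\alpha_v\sqcup p_3$, with $p_1$ on arm $1$ and $p_3$ on arm $3$, play the roles of $x$ and $y$ in Example~\ref{ex:wedge}.

\begin{lemma}\label{lem:bystander}
If $v$ is non-separating, then the loops $\alpha_v\sqcup p$, $p\in\Gamma\setminus S'_v$, are all freely homotopic in $B_3(\Gamma)$.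
\end{lemma}

\begin{proof}
Stretching the part $(\frac12,1]$ of each arm onto $(0,1]$ gives a homeomorphism $\Gamma\setminus S'_v\cong\Gamma\setminus\{v\}$, so $\Gamma\setminus S'_v$ is path connected. Moving $p$ along a path in it gives the homotopy.
\end{proof}

So at a non-separating trivalent vertex this idea fails: the position of a bystander is not an invariant. The third particle has to take part in the motion, and we need an invariant of loops that is defined on all of $B_k(\Gamma)$ and yet can be computed from what happens near $v$.

\section{Recording the traffic through a vertex}\label{sec:invariant}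

In Theorem~\ref{thm:swi} the vertex $v$ has $d+2$ possible states: occupied, empty, or with a particle moving along one of $d$ half-edges, which interpolates between the first two. These states are the cells of the graph $\Theta_d$ with two vertices $C$ (center occupied) and $O$ (center open) and $d$ edges $[0,1]_1,\dots,[0,1]_d$, with every $0$ identified to $C$ and every $1$ to $O$. This suggests a map $f_v\colon B_k(\Gamma)\to\Theta_d$ that forgets everything except the state of $v$. We define it directly on $B_k(\Gamma)$, so that its values on the loops of Section~\ref{sec:moves} can be read off.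

\subsection*{The map $f_v$}
For a configuration $x$ with $v\notin x$, let $s_i(x)\in(0,1]$ be the least parameter of a particle of $x$ on arm $i$, and $s_i(x)=1$ if there is none. One would like to send $x$ to the point $s_i$ of edge $i$, where $i$ is the arm with the particle closest to $v$. This jumps from one edge to another when $s_i=s_j<1$ are both minimal. Dividing by the second smallest value sends such ties to $O$ and removes the jump. So, for every $k\ge1$, define
\[
f_v(x)=\begin{cases}C&\text{if } v\in x,\\[2pt] \text{the point } s_i(x)\big/\min_{j\ne i}s_j(x)\in(0,1] \text{ of edge } i&\text{if } v\notin x\text{ and }s_i(x)=\min_j s_j(x).\end{cases}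
\]

\begin{lemma}\label{lem:fv}
The map $f_v\colon B_k(\Gamma)\to\Theta_d$ is well defined and continuous. It depends only on $x\cap S_v$, and $f_v(x)=C$ if and only if $v\in x$.
\end{lemma}

\begin{proof}
If $s_i=s_j$ are both minimal, both choices give the point $1$, that is, $O$. The last sentence of the lemma is read off from the definition.

For $p\in\Gamma\setminus\{v\}$, let $\rho_i(p)$ be the parameter of $p$ if $p$ lies on arm $i$, and $\rho_i(p)=1$ otherwise. The space $\Gamma\setminus\{v\}$ is the union of two closed sets, arm $i$ without $v$ and the complement of the points of arm $i$ of parameter in $(0,1)$. On each of them $\rho_i$ is continuous, and they meet in the point of parameter $1$; so $\rho_i$ is continuous. Hence $s_i(x)=\min_{p\in x}\rho_i(p)$ is continuous on the open set $\{x: v\notin x\}$. This set is the union of the finitely many relatively closed sets on which $s_i$ is minimal, and $f_v$ is continuous on each of them, so $f_v$ is continuous on $\{x:v\notin x\}$.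

Now let $v\in x$. Choose $\delta\in(0,1)$ with $\rho_j(p)>\delta$ for all $p\in x\setminus\{v\}$ and all $j$, and let $0<\varepsilon<\delta$. For $x'$ in a neighborhood of $x$, one particle $p'$ of $x'$ lies in $S_v$ with parameter less than $\varepsilon$, and all other particles differ from $v$ and have $\rho_j>\delta$ for all $j$. If $p'=v$, then $f_v(x')=C$. Otherwise $p'$ lies on a single arm $i$, so $s_i(x')<\varepsilon$ and $s_j(x')>\delta$ for $j\ne i$, and $f_v(x')$ is a point of edge $i$ of parameter less than $\varepsilon/\delta$. As $\varepsilon$ is arbitrary, $f_v$ is continuous at $x$.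
\end{proof}

\subsection*{The word of a loop}
Let $e_i$ be edge $i$ of $\Theta_d$, oriented from $C$ to $O$, and read products of paths from left to right. Put $t_{ji}=e_j^{-1}e_i$, the loop at $O$ that goes to $C$ along edge $j$ and returns along edge $i$, and put $z_i=t_{1i}$. Edge $1$ is a spanning tree, so $z_1=1$ and $z_2,\dots,z_d$ is a free basis of $\pi_1(\Theta_d,O)$. Moreover, $z_j^{-1}z_i=e_j^{-1}e_1e_1^{-1}e_i=t_{ji}$.

\begin{lemma}\label{lem:word}
Let $\gamma$ be the loop given by moves $j_1\to i_1,\dots,j_l\to i_l$ at $v$. Then $f_v\circ\gamma$ is freely homotopic to $t_{j_1i_1}\cdots t_{j_li_l}=z_{j_1}^{-1}z_{i_1}\cdots z_{j_l}^{-1}z_{i_l}$.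
\end{lemma}

\begin{proof}
Cut $\gamma$ into paths $\gamma_1,\dots,\gamma_l$, one for each move, with the closing path appended to the last. On $\gamma_q$ the vertex $v$ is occupied at exactly one time $\tau_q$, so $f_v\circ\gamma_q$ meets $C$ only at $\tau_q$. Shortly before $\tau_q$ the moving particle is on arm $j_q$ and is strictly closer to $v$ than all others, so $f_v\circ\gamma_q$ lies in the interior of edge $j_q$; shortly after $\tau_q$ it lies in the interior of edge $i_q$, for the same reason with arm $i_q$. Join each cut point of $f_v\circ\gamma$ to $O$ by a path in $\Theta_d\setminus\{C\}$. Then $f_v\circ\gamma$ is freely homotopic to a product of $l$ loops at $O$, and the $q$-th of them runs in $\Theta_d\setminus\{C\}$ from $O$ to a point of edge $j_q$, continues inside edge $j_q$ to $C$, then inside edge $i_q$, and returns to $O$ in $\Theta_d\setminus\{C\}$. Since $\Theta_d\setminus\{C\}$ is contractible, this loop is homotopic to $e_{j_q}^{-1}e_{i_q}$.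
\end{proof}

We call $z_{j_1}^{-1}z_{i_1}\cdots z_{j_l}^{-1}z_{i_l}$ the \emph{word} of $\gamma$. When arm $1$ is used for parking, the rule is simple: a move $j\to1$ contributes the letter $z_j^{-1}$, and a move $1\to j$ contributes $z_j$. Thus $\alpha_v$ has the word
\[
a_v=z_2^{-1}z_3^{-1}z_2z_3 .
\]
The second loop $\beta_v$ and its word $b_v$ are defined as follows.
\begin{itemize}
\item If $d\ge4$, then $\beta_v$ is $\alpha_v$ with arm $4$ in place of arm $3$. It uses two particles, and $b_v=z_2^{-1}z_4^{-1}z_2z_4$.
\item If $d=3$, no new letter is available, and we double a letter instead, at the cost of one more particle. The loop $\beta_v$ consists of the moves $2\to1$, $3\to1$, $3\to1$, $1\to2$, $1\to3$, $1\to3$, with occupancies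
\[
(0,1,2)\to(1,0,2)\to(2,0,1)\to(3,0,0)\to(2,1,0)\to(1,1,1)\to(0,1,2).
\]
It uses three particles, and $b_v=z_2^{-1}z_3^{-2}z_2z_3^{2}$.
\end{itemize}

The words $a_v$ and $b_v$ are commutators, so they vanish in the abelianization, and the argument of Example~\ref{ex:wedge} is not available. We use the solution of the conjugacy problem instead. A word in a free basis and its inverses is \emph{cyclically reduced} if no two cyclically adjacent letters are inverse to each other. A nonempty cyclically reduced word is not conjugate to $1$, and two cyclically reduced words are conjugate if and only if they are cyclic permutations of each other.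

\begin{lemma}\label{lem:conj}
If $a_v^{\,p}$ and $b_v^{\,q}$ are conjugate in $\pi_1(\Theta_{d})$, then $p=q=0$.
\end{lemma}

\begin{proof}
Each of $a_v$, $b_v$ is reduced, begins with $z_2^{-1}$ and ends with $z_3$ or $z_4$. So no cancellation occurs when copies are concatenated or closed up, and all positive powers are cyclically reduced as written; so are their inverses. In particular nonzero powers are not conjugate to $1$, and if one of $p,q$ is $0$, then so is the other. Suppose both are nonzero. Then $a_v^{\,p}$ and $b_v^{\,q}$ are cyclic permutations of each other. If $d\ge4$, a letter $z_3^{\pm1}$ occurs in the first word and not in the second. If $d=3$, the letters of $a_v^{\,p}$ alternate cyclically between $z_2^{\pm1}$ and $z_3^{\pm1}$, so no two cyclically adjacent letters are equal, whereas $b_v^{\,q}$ contains $z_3z_3$. Both cases are contradictions.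
\end{proof}

\begin{remark}\label{rem:homology}
At a non-separating trivalent vertex, first homology cannot tell $\beta_v$ from a power of $\alpha_v$. Starting from occupancy $(0,1,2)$, consider the sequence
\[
\underbrace{2\to1,\ 3\to1,\ 1\to2,\ 1\to3}_{\alpha_v\sqcup p_3},\quad 3\to1,\quad \underbrace{2\to1,\ 3\to1,\ 1\to2,\ 1\to3}_{\alpha_v\sqcup p_1},\quad 1\to3 .
\]
In the first block the outer particle of arm $3$ stays fixed; the second block starts at $(1,1,1)$, and the particle on arm $1$ stays fixed. Deleting the pair $1\to3$, $3\to1$ and then the pair $1\to2$, $2\to1$ leaves the sequence defining $\beta_v$. Hence $[\beta_v]=[\alpha_v\sqcup p_3]+[\alpha_v\sqcup p_1]$ in $H_1(B_3(\Gamma))$, and this is $2[\alpha_v\sqcup p_1]$ by Lemma~\ref{lem:bystander}. Performing $\alpha_v\sqcup p_1$ twice therefore gives a loop homologous to $\beta_v$, although by Lemma~\ref{lem:conj} it is not freely homotopic to $\beta_v$. This is why we work with conjugacy classes in a free group.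
\end{remark}

\section{Independent tori and the proof of Theorem~\ref{thm:main}}\label{sec:main}

A graph with $m=1$ whose essential vertex is trivalent is either $S_3$ or a circle with a segment attached, and in both the vertex is separating. So the question of the introduction starts at $m=2$.

\begin{example}\label{ex:theta}
Let $\Gamma$ have two vertices $u,w$ joined by three edges. Both vertices are trivalent and non-separating, and $m=t=2$. Take $r=2$ and $k=5=2m+\lceil t/r\rceil$. Regard each loop as a map from $S^1$, and define $\varphi_1,\varphi_2\colon T^2\to B_5(\Gamma)$ by
\[
\varphi_1(\theta,\eta)=\beta_u(\theta)\sqcup\alpha_w(\eta),\qquad \varphi_2(\theta,\eta)=\alpha_u(\theta)\sqcup\beta_w(\eta);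
\]
each uses $3+2$ particles. Suppose $\varphi_1(p,q)$ is freely homotopic to $\varphi_2(p',q')$, for integers $p,q,p',q'$. The map $f_u$ ignores the particles near $w$, so $b_u^{\,p}$ is conjugate to $a_u^{\,p'}$, and $p=p'=0$. The map $f_w$ ignores the particles near $u$, so $a_w^{\,q}$ is conjugate to $b_w^{\,q'}$, and $q=q'=0$. The two tori are independent, and $\mathrm{tc}_2(B_5(\Gamma))=4$. Had we put both three-particle loops into the same torus, we would have needed $6=2m+t$ particles. Each vertex needs the loop $\beta$ in just one of the $r$ tori, and spreading these evenly produces the term $\lceil t/r\rceil$.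
\end{example}

\begin{proposition}\label{prop:tori}
Let $m\ge1$, $r\ge2$ and $k\ge2m+\lceil t/r\rceil$. Then there are independent maps $\varphi_1,\dots,\varphi_r\colon T^m\to B_k(\Gamma)$.
\end{proposition}

\begin{proof}
Assign to each essential vertex $v$ an index $\iota(v)\in\{1,\dots,r\}$ so that, for each $i$, the number $t_i$ of trivalent vertices with $\iota(v)=i$ is at most $\lceil t/r\rceil$; this is possible since $r\lceil t/r\rceil\ge t$. For vertices of valence at least $4$ the index is arbitrary. Put
\[
\gamma_{v,i}=\begin{cases}\beta_v&\text{if }i=\iota(v),\\ \alpha_v&\text{otherwise,}\end{cases}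
\]
and let $w_{v,i}\in\{a_v,b_v\}$ be the word of $\gamma_{v,i}$. For fixed $i$, the loops $\gamma_{v,i}$ use $2m+t_i$ particles in total, and $2m+t_i\le k$ by the hypothesis on $k$. Let $E_i$ be a set of $k-2m-t_i$ points in the open middle third of some edge. The stars $S_v$ are disjoint from each other and from $E_i$, so
\[
\varphi_i\colon T^m=\prod_vS^1\to B_k(\Gamma),\qquad(\theta_v)_v\mapsto E_i\sqcup\bigsqcup_v\gamma_{v,i}(\theta_v)
\]
is well defined and continuous, the product and the union being over the essential vertices.

We have $\varphi_i(\theta)\cap S_v=\gamma_{v,i}(\theta_v)$, so Lemma~\ref{lem:fv} gives $f_v(\varphi_i(\theta))=f_v(\gamma_{v,i}(\theta_v))$. For $c=(c_v)_v\in\mathbb Z^m$, the loop $f_v\circ\varphi_i(c)$ is therefore $s\mapsto f_v(\gamma_{v,i}(c_vs))$, which lies in the conjugacy class of $w_{v,i}^{\,c_v}$ by Lemma~\ref{lem:word}.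

Suppose that $c_i=(c_{i,v})_v\in\mathbb Z^m$, $1\le i\le r$, and that the loops $\varphi_i(c_i)$ are pairwise freely homotopic in $B_k(\Gamma)$. Fix $v$ and apply $f_v$. For each $i\ne\iota(v)$, the elements $a_v^{\,c_{i,v}}$ and $b_v^{\,c_{\iota(v),v}}$ are conjugate in $\pi_1(\Theta_{d(v)})$, so $c_{i,v}=c_{\iota(v),v}=0$ by Lemma~\ref{lem:conj}. Since $r\ge2$, at least one such $i$ exists, so $c_{i,v}=0$ for all $i$, including $i=\iota(v)$. As $v$ was arbitrary, all $c_i$ vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $B_k(\Gamma)$ is path connected by Lemma~\ref{lem:connected}. Proposition~\ref{prop:tori} and Lemma~\ref{lem:tori} give $\mathrm{tc}_r(B_k(\Gamma))\ge rm$, and Proposition~\ref{prop:upper} gives the reverse inequality.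
\end{proof}

\section{Covers, small graphs and stars: proof of Theorem~\ref{thm:more}}

\begin{proof}[Proof of \textup{(1)}]
Let $p\colon Y\to B_k(\Gamma)$ be a connected cover with $D<\infty$ sheets; $Y$ is path connected because it is locally path connected. The tori of Proposition~\ref{prop:tori} need not lift to $Y$ (the loop $\alpha_v$ exchanges two particles and does not lift to a loop in $F_k(\Gamma)$), but independence concerns all multiples of loops and so survives passage to a finite cover of the torus. For each $i$, choose $y_i\in Y$ over $\varphi_i(0)$ and let $L_i\le\mathbb Z^m=\pi_1(T^m,0)$ be the preimage of $p_*\pi_1(Y,y_i)$ under $(\varphi_i)_*$. The subgroup $p_*\pi_1(Y,y_i)$ has index $D$, so $\mathbb Z^m/L_i$ has order at most $D$ and is annihilated by $q=D!$. Thus $q\mathbb Z^m\subseteq L_i$ for all $i$. Let $\mu\colon T^m\to T^m$ be multiplication by $q$. By the lifting criterion there are maps $\tilde\varphi_i\colon T^m\to Y$ with $p\circ\tilde\varphi_i=\varphi_i\circ\mu$. If the loops $\tilde\varphi_i(c_i)$ are pairwise freely homotopic in $Y$, then their images $\varphi_i(qc_i)$ are pairwise freely homotopic in $B_k(\Gamma)$. Hence $qc_i=0$, and so $c_i=0$,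 for all $i$. Lemma~\ref{lem:tori} gives $\mathrm{tc}_r(Y)\ge rm$, and Proposition~\ref{prop:upper} gives equality.

For $H\le\Sigma_k$, the map $F_k(\Gamma)/H\to B_k(\Gamma)$ is a covering with $[\Sigma_k:H]$ sheets. Since $B_k(\Gamma)$ is connected and locally path connected, each path component of $F_k(\Gamma)/H$ is a connected finite-sheeted cover of $B_k(\Gamma)$.
\end{proof}

Finiteness of the cover cannot be dropped. The space $B_3(S_3)$ deformation retracts onto a graph, so its universal cover deformation retracts onto a tree and has $\mathrm{tc}_r=0$.

\begin{proof}[Proof of \textup{(2)}]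
If $m\ge1$, this is Theorem~\ref{thm:main}. If $m=0$ and $\Gamma$ is not a point, then $\Gamma$ is an interval or a circle. By Lemma~\ref{lem:m0}, for all $k\ge1$ we have $\mathrm{tc}_r(B_k(\Gamma))=0=rm$ in the first case and $\mathrm{tc}_r(B_k(\Gamma))=\mathrm{tc}_r(S^1)=r-1$ in the second.
\end{proof}

\begin{proof}[Proof of \textup{(3)}]
Here $m=1$, with $t=0$ for $d\ge4$ and $t=1$ for $d=3$, so $2m+\lceil t/r\rceil$ equals $2$ and $3$, respectively. For $k$ in this range, $\mathrm{tc}_r(B_k(S_d))=r$ by Theorem~\ref{thm:main}. The remaining cases are $k=1$, and $k=2$ with $d=3$. The space $B_1(S_d)=S_d$ is contractible, so $\mathrm{tc}_r=0<r$. By Example~\ref{ex:stars}, $B_2(S_3)\simeq S^1$, so $\mathrm{tc}_r(B_2(S_3))=r-1<r$.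
\end{proof}

\begin{thebibliography}{9}

\bibitem{Knudsen}
Ben Knudsen, \emph{Farber's conjecture and beyond}, arXiv:2402.03022 (2024).

\bibitem{Swi}
{\fontencoding{T1}\selectfont\'Swi\k{a}tkowski}, \emph{Estimates for homological dimension of configuration spaces of graphs}, Colloq. Math. 89 (2001).

\end{thebibliography}
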